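\title{Conformal metrics with large second eigenvalue\\ on real projective space}

\begin{abstract}
Among metrics on $\mathbb{RP}^n$ that are conformal to the round metric and have the same volume, the second nonzero Laplace eigenvalue has been conjectured to stay below $\big((2n+2)^{n/2}+2n^{n/2}\big)^{2/n}$ for all $n\ge3$. This is the value attained by the disjoint union of a round projective space and a round sphere. We show that the inequality fails for every $n\ge27$. The counterexamples are explicit metrics near the round one, for which a single function of the first eigenspace loses energy and all the others gain. The gain is of order $n^{-3}$, while the conjectured bound exceeds $2n+2$ only by $O(2^{-n/2})$. We also show that for every $n\ge3$ the round metric does not locally maximize the second eigenvalue. The conjecture is not decided here for $3\le n\le26$.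
\end{abstract}

\section{The problem and the results}

Let $g$ be the round metric of curvature $1$ on $\mathbb{RP}^n=S^n/\{\pm1\}$. For a smooth positive function $w$ on $\mathbb{RP}^n$ let $\mathrm{Vol}_n(w)$ be the volume of the conformal metric $wg$, and let
\[
0=\lambda_0(w)<\lambda_1(w)\le\lambda_2(w)\le\cdots\to\infty
\]
be the eigenvalues of its Laplace--Beltrami operator $-\Delta_{wg}$, repeated according to multiplicity. Multiplying $w$ by a constant $c$ multiplies the volume by $c^{n/2}$ and divides every eigenvalue by $c$, so upper bounds for $\lambda_k$ make sense only when the volume is fixed. We call $w$ \emph{normalized} if $\mathrm{Vol}_n(w)=\mathrm{Vol}_n(1)$, and we ask how large $\lambda_2(w)$ can be for normalized $w$.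

For $\lambda_1$ the round metric is optimal: by a theorem of El Soufi and Ilias (Li and Yau for $n=2$), every normalized $w$ satisfies $\lambda_1(w)\le\lambda_1(1)=2n+2$. For $\lambda_2$ on $\mathbb{RP}^2$, Nadirashvili and Penskoi proved that every normalized $w$ satisfies $\lambda_2(w)\le10$.

The number $10$ has a geometric meaning. Take the disjoint union of one round $\mathbb{RP}^n$ and $k-1$ round spheres. It has $k$ components, so $\lambda_0=\dots=\lambda_{k-1}=0$, and $\lambda_k$ is the smallest of the first nonzero eigenvalues of the pieces. A projective space of radius $\rho$ has first eigenvalue $(2n+2)/\rho^2$ and volume $\rho^n\,\mathrm{Vol}_n(1)$; a sphere of radius $\rho$ has first eigenvalue $n/\rho^2$ and volume $2\rho^n\,\mathrm{Vol}_n(1)$. Choose the radii so that all first eigenvalues equal the same number $\lambda$ and the total volume is $\mathrm{Vol}_n(1)$. Then $((2n+2)/\lambda)^{n/2}+2(k-1)(n/\lambda)^{n/2}=1$, that is,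
\begin{equation}\label{eq:union}
\lambda_k=\big((2n+2)^{n/2}+2(k-1)n^{n/2}\big)^{2/n}.
\end{equation}
For $n=k=2$ this is $6+4=10$. It is natural to guess that the same configuration governs $\lambda_2$ in higher dimensions, and this is the conjecture posed in \cite{Kim}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $n\ge3$. Every normalized $w$ on $\mathbb{RP}^n$ satisfies}
\[
\lambda_2(w)<\big((2n+2)^{n/2}+2n^{n/2}\big)^{2/n}.
\]

We disprove this statement.

\begin{theorem}\label{thm:main}
For every $n\ge27$ there is a smooth positive function $w$ on $\mathbb{RP}^n$, depending only on $s=x_0^2$, where $x_0$ is the first coordinate on $S^n\subset\mathbb{R}^{n+1}$, such that $\mathrm{Vol}_n(w)=\mathrm{Vol}_n(1)$ and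
\[
\lambda_2(w)>\big((2n+2)^{n/2}+2n^{n/2}\big)^{2/n}.
\]
Moreover, for $n\ge28$ one can take $w$ with
\[
\lambda_2(w)\ge 2n+2+\frac{19}{2(n-1)(n+3)(n+7)}.
\]
\end{theorem}

To see why the conjecture is fragile in high dimension, put
\[
\Lambda=2n+2,\qquad B_n=2\Big(\frac{n}{2n+2}\Big)^{n/2}=2^{1-n/2}\Big(1+\frac1n\Big)^{-n/2}.
\]
The number $B_n$ is the ratio of the volume of a sphere to the volume of the projective space in the union above, and the right side of \eqref{eq:union} equals $\Lambda(1+(k-1)B_n)^{2/n}$. Since $(1+B)^{2/n}\le1+2B/n$, the conjectured bound is at most $\Lambda+4(1+\frac1n)B_n=2n+2+O(2^{-n/2})$. On the other hand, the first eigenvalue of the round metric is multiple, so $\lambda_2(1)=2n+2$ already. The conjecture therefore leaves an exponentially thin window above the round value, and it fails as soon as one can deform the round metric so that $\lambda_2$ rises by an amount that is only polynomially small in $n$. That $\lambda_2$ can rise at all is true in every dimension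 $n\ge3$; the size of the gain then also beats \eqref{eq:union} for many larger $k$.

\begin{theorem}\label{thm:second}
\emph{(a)} For every $n\ge3$, every $C^\infty$-neighborhood of $w=1$ contains a function $w$ with $\mathrm{Vol}_n(w)=\mathrm{Vol}_n(1)$ and $\lambda_2(w)>2n+2=\lambda_2(1)$.

\emph{(b)} Let $n\ge28$ and $\delta=\frac{19}{8(n^2-1)(n+3)(n+7)}$. For every $k\ge2$ with $(k-1)B_n\le n\delta$ there is $w$ with $\mathrm{Vol}_n(w)=\mathrm{Vol}_n(1)$ and
\[
\lambda_k(w)>\big((2n+2)^{n/2}+2(k-1)n^{n/2}\big)^{2/n}.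
\]
\end{theorem}

In (b) the ratio $n\delta/B_n$ is of order $2^{n/2}n^{-3}$, so the allowed range of $k$ grows exponentially in $n$.

The proof does not follow eigenvalues along a deformation. We look instead for a conformal factor whose volume is slightly \emph{too large} and which still has $\lambda_2\ge\Lambda$; scaling the volume back down raises $\lambda_2$ above $\Lambda$. Section~\ref{sec:form} turns the inequality $\lambda_2\ge\Lambda$ into the positivity of a Schr\"odinger form on the round space. Section~\ref{sec:first} finds the right deformation at first order and works it out for $n=3$. Section~\ref{sec:criterion} gives a quantitative criterion that controls all higher-order effects, Section~\ref{sec:family} computes its ingredients exactly, and Sections~\ref{sec:param} and~\ref{sec:compare} carry out the estimates for $n\ge27$.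

\medskip
\noindent\textbf{Conventions and standard facts.} From now on $n\ge3$. Functions on $\mathbb{RP}^n$ are even functions on $S^n\subset\mathbb{R}^{n+1}$, with coordinates $x=(x_0,x')$, $x'\in\mathbb{R}^n$, and $s=x_0^2$. The symbols $\nabla$ and $\Delta=\operatorname{div}\nabla$ refer to the round metric, and $\int$ is the average over the round sphere, so that $\int1=1$. We use the following textbook facts.
\begin{itemize}
\item[(F1)] \emph{Min--max.} $\lambda_k(w)$ is the minimum, over $(k+1)$-dimensional subspaces $E$ of the Sobolev space $H^1(\mathbb{RP}^n)$, of the maximum over $0\ne u\in E$ of the Rayleigh quotient $\|\nabla_{wg}u\|^2/\|u\|^2$, the norms being those of $L^2(wg)$.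
\item[(F2)] \emph{Harmonic polynomials.} Every homogeneous polynomial of degree $d$ on $\mathbb{R}^N$ is a sum of terms $|x|^{2m}Y(x)$ with $Y$ harmonic and homogeneous of degree $d-2m$. Harmonic homogeneous polynomials of different degrees are orthogonal in $L^2(S^{N-1})$.
\item[(F3)] \emph{Spectrum of the sphere.} Let $\mathcal{H}_d$ be the space of restrictions to $S^n$ of harmonic homogeneous polynomials of degree $d$ on $\mathbb{R}^{n+1}$. Then $\Delta=-d(d+n-1)$ on $\mathcal{H}_d$, and these are all the eigenspaces. Those with even $d$ are the eigenspaces of $\mathbb{RP}^n$, and their algebraic sum is dense in $H^1(\mathbb{RP}^n)$. The eigenvalues of $\mathbb{RP}^n$ begin with $0$, $2n+2$, $4n+12$.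
\item[(F4)] \emph{Gradients.} If $F,G$ are smooth on $\mathbb{R}^{n+1}$ with Euclidean gradients $DF,DG$, then on $S^n$ we have $\nabla F\cdot\nabla G=DF\cdot DG-(x\cdot DF)(x\cdot DG)$.
\end{itemize}
By (F3) and (F4), $\Delta x_0=-nx_0$ and $|\nabla x_0|^2=1-s$. The rule $\Delta(F^2)=2F\Delta F+2|\nabla F|^2$, applied to $F=x_0$ and then to $F=s$, gives
\begin{equation}\label{eq:s}
|\nabla s|^2=4s(1-s),\qquad \Delta s=2-(2n+2)s,\qquad \Delta s^2=12s-(4n+12)s^2 .
\end{equation}

\section{Reduction to a quadratic form}\label{sec:form}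

Write $w=e^{2\varphi}$. The volume element of $wg$ is $e^{n\varphi}$ times the round one, and $|\nabla_{wg}u|^2=e^{-2\varphi}|\nabla u|^2$. Hence $\mathrm{Vol}_n(w)/\mathrm{Vol}_n(1)=\int e^{n\varphi}$, and the Rayleigh quotient of $u$ is $\int e^{(n-2)\varphi}|\nabla u|^2\big/\int e^{n\varphi}u^2$. The weight in the numerator prevents a direct use of the round spectrum, and we remove it by a change of unknown. Put $\psi=\frac{n-2}2\varphi$ and $u=e^{-\psi}f$; the map $u\mapsto f$ is a linear bijection of $H^1$. Then $e^{\psi}\nabla u=\nabla f-f\nabla\psi$, and $-\int2f\nabla f\cdot\nabla\psi=-\int\nabla(f^2)\cdot\nabla\psi=\int f^2\Delta\psi$, so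
\[
\int e^{(n-2)\varphi}|\nabla u|^2=\int|\nabla f|^2+\big(\Delta\psi+|\nabla\psi|^2\big)f^2,\qquad \int e^{n\varphi}u^2=\int e^{2\varphi}f^2 .
\]
The Rayleigh quotient of $u\ne0$ is therefore at least $\Lambda$ exactly when $Q(f)\ge0$, where
\begin{equation}\label{eq:Q}
Q(f)=\int|\nabla f|^2-\Lambda f^2+Vf^2,\qquad V=\Delta\psi+|\nabla\psi|^2-\Lambda(e^{2\varphi}-1).
\end{equation}

\begin{lemma}\label{lem:reduction}
Let $\varphi$ be smooth with $\delta=\int\varphi>0$, and suppose that $Q\ge0$ on a subspace of codimension $2$ of $H^1(\mathbb{RP}^n)$. Then the normalized function $\hat w=\big(\int e^{n\varphi}\big)^{-2/n}e^{2\varphi}$ satisfies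
\[
\lambda_2(\hat w)>\Lambda(1+n\delta)^{2/n}\qquad\text{and}\qquad\lambda_2(\hat w)\ge2n+2+(4n+4)\delta .
\]
\end{lemma}

\begin{proof}
A $3$-dimensional subspace meets a subspace of codimension $2$ in a nonzero vector, so it contains a function with Rayleigh quotient at least $\Lambda$. By (F1), $\lambda_2(e^{2\varphi})\ge\Lambda$. By scaling and Jensen's inequality, $\lambda_2(\hat w)=\lambda_2(e^{2\varphi})\big(\int e^{n\varphi}\big)^{2/n}\ge\Lambda e^{2\delta}$. Finally $e^{2\delta}=(e^{n\delta})^{2/n}>(1+n\delta)^{2/n}$ because $\delta\neq0$, and $e^{2\delta}\ge1+2\delta$.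
\end{proof}

Codimension $2$ cannot be improved. If $\delta>0$, the bound of El Soufi and Ilias gives $\lambda_1(e^{2\varphi})\le\Lambda e^{-2\delta}<\Lambda$, so $Q$ is negative definite on the plane that corresponds to the first two eigenfunctions. The task is to confine the negativity of $Q$ to two directions while keeping the mean $\delta$ as large as possible.

We separate the part of $V$ that is linear in $\varphi$ and discard the favorable term $|\nabla\psi|^2$:
\begin{equation}\label{eq:V1}
V\ge V_1-R,\qquad V_1=\frac{n-2}2\Delta\varphi-(4n+4)\varphi,\qquad R=\Lambda\big(e^{2\varphi}-1-2\varphi\big)\ge0 .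
\end{equation}

\section{First order: one direction loses, all others gain}\label{sec:first}

For $\varphi=0$ the form $Q$ is negative on constants, zero on $\mathcal{H}_2$, and positive on the higher eigenspaces. For small $\varphi$ the question is thus decided near $\mathcal{H}_2$. One of the two directions we may give up is used by the constants, and one is left for $\mathcal{H}_2$. For $f\in\mathcal{H}_2$ we have $Q(f)=\int Vf^2$, which up to terms quadratic in $\varphi$ is $q(f)=\int V_1f^2$.

There is one constraint on $q$. Let $f_1,\dots,f_N$ be an orthonormal basis of $\mathcal{H}_2$. The function $\sum_af_a^2$ does not depend on the basis, and $O(n+1)$ acts on $\mathcal{H}_2$ by isometries, so this function is invariant, hence constant, hence equal to $N$. Therefore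
\begin{equation}\label{eq:trace}
\operatorname{tr}q=\sum_a\int V_1f_a^2=N\int V_1=-(4n+4)N\delta .
\end{equation}
For $\delta>0$ the form $q$ has a negative direction, and we want it to have exactly one: a single function must absorb a loss that pays for the gain of the other $N-1$. It is natural to try deformations with as much symmetry around that function as possible. We take the \emph{zonal} function $z=s-\frac1{n+1}$, the restriction of $x_0^2-|x|^2/(n+1)$, and let $\varphi$ depend on $s$ only. As a harmonic quadratic form is a traceless one, $\mathcal{H}_2$ is the direct sum of three pieces: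
\begin{equation}\label{eq:H2}
\mathbb{R}z,\qquad \operatorname{span}\{x_0x_i:1\le i\le n\},\qquad\{Y(x'):Y\text{ a traceless quadratic form on }\mathbb{R}^n\},
\end{equation}
of dimensions $1$, $n$ and $\frac{n(n+1)}2-1$; in particular $N=n(n+3)/2>1$.

\medskip
\noindent\textbf{Averages of functions of $s$.} In the coordinates $x=(x_0,\sqrt{1-s}\,\omega)$, $\omega\in S^{n-1}$, the round measure is a constant times $(1-x_0^2)^{n/2-1}\,dx_0\,d\omega$. Let $Y$ be a nonzero harmonic homogeneous polynomial of degree $l\ge0$ on $\mathbb{R}^n$, let $\epsilon\in\{0,1\}$ have the parity of $l$, and put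
\begin{equation}\label{eq:u}
u_Y=c\,x_0^{\epsilon}\,Y(x')=c\,x_0^\epsilon(1-s)^{l/2}Y(\omega),
\end{equation}
with $c>0$ chosen so that $\int u_Y^2=1$. The factor $x_0^\epsilon$ makes $u_Y$ even. Two facts follow by integrating over $\omega$ first. If $Y$ and $Y'$ are orthogonal on $S^{n-1}$, then
\begin{equation}\label{eq:orth}
\int u_Yu_{Y'}h(s)=0\qquad\text{for every bounded }h .
\end{equation}
And, since $dx_0$ is proportional to $s^{-1/2}ds$, we have $\int u_Y^2h(s)=\mathbb{E}_lh$, where $\mathbb{E}_l$ depends only on $l$ and is the expectation for the law $\mathrm{Beta}(\frac12+\epsilon,\frac n2+l)$. Recall that $\mathrm{Beta}(a,b)$, for $a,b>0$, is the probability law on $(0,1)$ with density proportional to $s^{a-1}(1-s)^{b-1}$, and that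
\begin{equation}\label{eq:betamom}
\mathbb{E}\,s^i(1-s)^j=\frac{(a)_i(b)_j}{(\sigma)_{i+j}},\qquad\sigma=a+b,\quad(a)_i=a(a+1)\cdots(a+i-1).
\end{equation}
The laws we need are $\mathrm{Beta}(\frac12,\frac n2)$, $\mathrm{Beta}(\frac32,\frac{n+2}2)$ and $\mathrm{Beta}(\frac12,\frac{n+4}2)$ for $l=0,1,2$, with moments
\begin{equation}\label{eq:mom}
\mathbb{E}_0s^j=\prod_{i=0}^{j-1}\frac{2i+1}{n+1+2i},\qquad
\mathbb{E}_1s^j=\prod_{i=0}^{j-1}\frac{2i+3}{n+5+2i},\qquad
\mathbb{E}_2s^j=\prod_{i=0}^{j-1}\frac{2i+1}{n+5+2i}.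
\end{equation}
Note that $\mathbb{E}_0h=\int h(s)$.

The three pieces in \eqref{eq:H2} correspond to $l=0,1,2$. By \eqref{eq:orth} the form $q$ is diagonal and scalar on each piece, with values $a_0=\mathbb{E}_0[V_1z^2]/\mathbb{E}_0z^2$, $a_1=\mathbb{E}_1V_1$ and $a_2=\mathbb{E}_2V_1$. We want $a_1>0$, $a_2>0$ and $\delta>0$. It is enough to consider polynomials of degree $2$ in $s$: a component of $\varphi$ in $\mathcal{H}_d$ contributes to $V_1$ a multiple of itself, and for $d\ge6$ it is orthogonal to every $f^2$, $f\in\mathcal{H}_2$, which has degree $4$ in $x$.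

\medskip
\noindent\textbf{The case $n=3$.} Here $\Lambda=8$, the three dimensions are $1,3,5$, and $\mathbb{E}_0(s,s^2,s^3,s^4)=(\frac14,\frac18,\frac5{64},\frac7{128})$. The general quadratic with mean $\delta$ is $\varphi=\delta-\beta(s-\frac14)+\gamma(s^2-\frac18)$. By \eqref{eq:s}, $\Delta s=2-8s$ and $\Delta s^2=12s-24s^2$, so
\[
V_1=\tfrac12\Delta\varphi-16\varphi=(-16\delta-5\beta+2\gamma)+(20\beta+6\gamma)s-28\gamma s^2 .
\]
By \eqref{eq:mom}, $\mathbb{E}_1(s,s^2)=(\frac38,\frac3{16})$ and $\mathbb{E}_2(s,s^2)=(\frac18,\frac3{80})$. For $z^2=s^2-\frac s2+\frac1{16}$ we get $\mathbb{E}_0z^2=\frac1{16}$, $\mathbb{E}_0sz^2=\frac1{32}$, $\mathbb{E}_0s^2z^2=\frac3{128}$. Hence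
\[
a_0=-16\delta+5\beta-\tfrac{11}2\gamma,\qquad a_1=-16\delta+\tfrac52\beta-\gamma,\qquad a_2=-16\delta-\tfrac52\beta+\tfrac{17}{10}\gamma,
\]
and $a_0+3a_1+5a_2=-144\delta$, in agreement with \eqref{eq:trace}. A linear $\varphi$ does not work: for $\gamma=0$ the term $\beta$ helps one of $a_1,a_2$ and hurts the other. The term $\gamma$ alone has the same defect with the roles exchanged. But the two effects are not proportional, and for $\gamma>0$ the window $\frac25\gamma<\beta<\frac{17}{25}\gamma$ is not empty. With $\beta=\gamma/2$, that is $\varphi=\delta+\gamma(s^2-\frac s2)$,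
\[
a_0=-16\delta-3\gamma,\qquad a_1=-16\delta+\tfrac14\gamma,\qquad a_2=-16\delta+\tfrac9{20}\gamma .
\]
The zonal function loses $3\gamma$, which is shared among the other eight as $3\cdot\frac14\gamma+5\cdot\frac9{20}\gamma$, and any $0<\delta<\gamma/64$ keeps $a_1$ and $a_2$ positive.

This computation ignores two things: the remainder $R$, and the fact that $V_1$ couples $\mathcal{H}_2$ to higher eigenspaces, so that $Q$ can be lowered by adding to $f\in\mathcal{H}_2$ a small correction of higher degree. Both effects are quadratic in $\varphi$. For Theorem~\ref{thm:second}(a) that is all one needs to know. For Theorem~\ref{thm:main} we need a definite value of $\delta$, hence a deformation of definite size and explicit bounds on the quadratic losses.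

\section{Sectors and a criterion for positivity}\label{sec:criterion}

For each $l\ge0$ fix a basis of the harmonic homogeneous polynomials of degree $l$ on $\mathbb{R}^n$ that is orthogonal in $L^2(S^{n-1})$. For a basis element $Y$ of degree $l$, the \emph{sector} $\mathcal{S}_Y$ is the space of functions $u_Y\,g(s)$ with $g$ a polynomial. Let $d=l+\epsilon$, an even number, and let $p_0=1,p_1,p_2,\dots$ be the orthonormal polynomials for $\mathbb{E}_l$, with $\deg p_j=j$; the value of $l$ will be clear from the context.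

\begin{lemma}\label{lem:sectors}
\emph{(i)} The restriction to $S^n$ of an even polynomial is a finite sum of elements of sectors.

\emph{(ii)} The function $u_Yp_j(s)$ is an eigenfunction of $-\Delta$ with eigenvalue $(d+2j)(d+2j+n-1)$.

\emph{(iii)} If $\varphi$ depends only on $s$ and $f=\sum_Yf_Y$ is a finite sum with $f_Y\in\mathcal{S}_Y$, then $Q(f)=\sum_YQ(f_Y)$.
\end{lemma}

\begin{proof}
(i) An even polynomial is a sum of terms $x_0^iP(x')$ with $P$ homogeneous and $i\equiv\deg P\pmod 2$. By (F2), $P$ is a sum of terms $|x'|^{2m}Y(x')$ with $\deg Y\equiv i$. On the sphere $|x'|^2=1-s$, and $x_0^i=x_0^\epsilon s^{(i-\epsilon)/2}$.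

(ii) The polynomial $u=u_Y$ is harmonic on $\mathbb{R}^{n+1}$ and homogeneous of degree $d$, so $\Delta u=-d(d+n-1)u$. By (F4) and Euler's identity, $\nabla s\cdot\nabla u=2x_0\partial_0u-2ds\,u=(2\epsilon-2ds)u$. Using \eqref{eq:s},
\[
\Delta\big(ug(s)\big)=g\Delta u+2g'\,\nabla s\cdot\nabla u+u\big(g''|\nabla s|^2+g'\Delta s\big)=-d(d+n-1)ug+u\,Lg,
\]
\[
Lg=4s(1-s)g''+\big(2+4\epsilon-(2n+2+4d)s\big)g' .
\]
The operator $L$ does not raise the degree, and the coefficient of $s^j$ in $Ls^j$ is $-4j(j-1)-(2n+2+4d)j=-2j(2j+2d+n-1)$. It is symmetric for $\mathbb{E}_l$, because $\mathbb{E}_l[h\,Lg]=\int uh\,\Delta(ug)+d(d+n-1)\mathbb{E}_l[hg]$ and $\Delta$ is symmetric. So $Lp_j$ has degree at most $j$ and is orthogonal to all polynomials of degree less than $j$; it is a multiple of $p_j$, and the multiple is the coefficient just computed. It remains to add: $d(d+n-1)+2j(2j+2d+n-1)=(d+2j)(d+2j+n-1)$.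

(iii) By (ii), $\Delta$ maps each sector to itself. For $Y\ne Y'$ the cross term is $\int f_Y\big(-\Delta-\Lambda+V\big)f_{Y'}$, and $V$ is a bounded function of $s$, so it vanishes by \eqref{eq:orth}.
\end{proof}

The sectors fall into three groups. For $l\ge3$ we have $d\ge4$, and all eigenvalues are at least $4(n+3)=\Lambda+(2n+10)$. For $l=0$ we have $d=0$ and $u_Y=1$; the functions $p_0=1$ and $p_1$, a multiple of $z$, are the two directions we give up, and the remaining eigenvalues are again at least $\Lambda+(2n+10)$. For $l=1,2$ we have $d=2$, and the eigenvalues are $\Lambda+\nu_j$ with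
\[
\nu_j=2j(2j+n+3):\qquad\nu_0=0,\quad\nu_1=2n+10,\quad\nu_2=4n+28,\quad\dots
\]
Only in this last group is there a direction, $j=0$, with no spectral gap to rely on.

\begin{proposition}\label{prop:criterion}
Let $\varphi$ be a polynomial of degree at most $2$ in $s$. Suppose that there is $M<2n+10$ with $V_1-2R\ge-M$ everywhere, and that for $l=1$ and $l=2$
\begin{equation}\label{eq:crit}
\mathbb{E}_lV_1-2\,\mathbb{E}_lR\ \ge\ \frac{c_{l,1}^2}{2n+10-M}+\frac{c_{l,2}^2}{4n+28-M},\qquad c_{l,j}=\mathbb{E}_l[V_1p_j].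
\end{equation}
Then $Q\ge0$ on $X=\{f\in H^1(\mathbb{RP}^n):\int f=\int fz=0\}$, a subspace of codimension $2$.
\end{proposition}

\begin{proof}
Even polynomials are dense in $H^1$ by (F3). The $L^2$-orthogonal projection onto $X$ subtracts multiples of $1$ and $z$; it is $H^1$-continuous and maps polynomials to polynomials, so the polynomials in $X$ are dense in $X$. As $Q$ is $H^1$-continuous, we may assume that $f\in X$ is a polynomial. Write $f=\sum f_Y$; by Lemma~\ref{lem:sectors}(iii) it suffices to show $Q(f_Y)\ge0$ for each $Y$.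

By \eqref{eq:orth}, the components with $l\ge1$ are orthogonal to all functions of $s$, so the component with $l=0$ is orthogonal to $1$ and $z$. For this component and for those with $l\ge3$, we have $\int|\nabla f_Y|^2-\Lambda f_Y^2\ge(2n+10)\int f_Y^2$, and $V\ge V_1-R\ge V_1-2R\ge-M$, so $Q(f_Y)\ge(2n+10-M)\int f_Y^2\ge0$.

Let $l\in\{1,2\}$ and $f_Y=u_Yg$, $g=v_0+v$, $v=\sum_{j\ge1}v_jp_j$. By Lemma~\ref{lem:sectors}(ii) and \eqref{eq:V1},
\[
Q(f_Y)\ge\sum_{j\ge1}\nu_jv_j^2+\mathbb{E}_l[V_1g^2]-\mathbb{E}_l[Rg^2].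
\]
By \eqref{eq:s}, $V_1$ is a polynomial of degree at most $2$, so it is orthogonal to $p_j$ for $j\ge3$ and $\mathbb{E}_l[V_1v]=c_{l,1}v_1+c_{l,2}v_2$. Using $Rg^2\le2Rv_0^2+2Rv^2$ and $\mathbb{E}_l[(V_1-2R)v^2]\ge-M\sum_{j\ge1}v_j^2$, we obtain
\[
Q(f_Y)\ge v_0^2\big(\mathbb{E}_lV_1-2\mathbb{E}_lR\big)+2v_0\big(c_{l,1}v_1+c_{l,2}v_2\big)+\sum_{j\ge1}(\nu_j-M)v_j^2 .
\]
All $\nu_j-M$ with $j\ge1$ are positive, and $2v_0c_{l,j}v_j+(\nu_j-M)v_j^2\ge-v_0^2c_{l,j}^2/(\nu_j-M)$ for $j=1,2$. With \eqref{eq:crit} this gives $Q(f_Y)\ge0$.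
\end{proof}

In \eqref{eq:crit} the term $\mathbb{E}_lV_1$ is the first-order gain $a_l$; the other terms are the two quadratic losses, each coupling being divided by what the potential leaves of the spectral gap. The dependence on $s$ alone was used to split $Q$, the degree bound to keep only two couplings, and $M<2n+10$ to keep the gaps open.

\section{The quadratic family and its exact moments}\label{sec:family}

Since $\mathbb{E}_0s=\frac1{n+1}$ and $\mathbb{E}_0s^2=\frac3{(n+1)(n+3)}$, the general quadratic with mean $\delta$ is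
\begin{equation}\label{eq:phi}
\varphi=\delta-\beta\Big(s-\frac1{n+1}\Big)+\gamma\Big(s^2-\frac3{(n+1)(n+3)}\Big).
\end{equation}
By \eqref{eq:s},
\begin{align*}
\tfrac{n-2}2\Delta\varphi&=-(n-2)\beta+\big((n-2)(n+1)\beta+6(n-2)\gamma\big)s-(n-2)(2n+6)\gamma s^2,\\
-(4n+4)\varphi&=-(4n+4)\delta-4\beta+\tfrac{12}{n+3}\gamma+4(n+1)\beta s-(4n+4)\gamma s^2 .
\end{align*}
As $(n-2)(2n+6)+4n+4=2(n+4)(n-1)$, the sum is $V_1=A_0+A_1s-A_2s^2$ with
\begin{equation}\label{eq:A}
\begin{gathered}
A_0=-(4n+4)\delta-(n+2)\beta+\tfrac{12}{n+3}\gamma,\\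
A_1=(n+1)(n+2)\beta+6(n-2)\gamma,\qquad A_2=2(n+4)(n-1)\gamma .
\end{gathered}
\end{equation}

\medskip
\noindent\textbf{First-order gains.} We insert $\mathbb{E}_1(s,s^2)=\big(\frac3{n+5},\frac{15}{(n+5)(n+7)}\big)$ and $\mathbb{E}_2(s,s^2)=\big(\frac1{n+5},\frac3{(n+5)(n+7)}\big)$. The coefficients of $\beta$ are $(n+2)\big(\frac{3(n+1)}{n+5}-1\big)=\frac{2(n+2)(n-1)}{n+5}$ and $(n+2)\big(\frac{n+1}{n+5}-1\big)=-\frac{4(n+2)}{n+5}$. Over the common denominator $(n+3)(n+5)(n+7)$, the coefficients of $\gamma$ have numerators $6(2P_1+3P_2-5P_3)$ and $6(2P_1+P_2-P_3)$, where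
\begin{gather*}
P_1=(n+5)(n+7)=n^2+12n+35,\qquad P_2=(n-2)(n+3)(n+7)=n^3+8n^2+n-42,\\
P_3=(n+4)(n-1)(n+3)=n^3+6n^2+5n-12 .
\end{gather*}
Now $2P_1+3P_2-5P_3=-2n^3-4n^2+2n+4=-2(n+2)(n^2-1)$ and $2P_1+P_2-P_3=4(n^2+5n+10)$. Thus
\begin{align*}
\mathbb{E}_1V_1&=-(4n+4)\delta+\frac{2(n+2)(n-1)}{n+5}\beta-\frac{12(n+2)(n^2-1)}{(n+3)(n+5)(n+7)}\gamma,\\
\mathbb{E}_2V_1&=-(4n+4)\delta-\frac{4(n+2)}{n+5}\beta+\frac{24(n^2+5n+10)}{(n+3)(n+5)(n+7)}\gamma .
\end{align*}
The sign pattern is the one seen for $n=3$. To locate the window, we measure $\beta$ from the value $\beta_0$ at which the $\beta$ and $\gamma$ terms of $\mathbb{E}_1V_1$ cancel: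
\[
\beta=\beta_0+\eta,\qquad\beta_0=\frac{6(n+1)}{(n+3)(n+7)}\gamma .
\]
Since $n^2+5n+10-(n+1)(n+2)=2(n+4)$,
\begin{equation}\label{eq:gains}
\begin{aligned}
\mathbb{E}_1V_1&=-(4n+4)\delta+\frac{2(n+2)(n-1)}{n+5}\,\eta,\\
\mathbb{E}_2V_1&=-(4n+4)\delta-\frac{4(n+2)}{n+5}\,\eta+\frac{48(n+4)}{(n+3)(n+5)(n+7)}\,\gamma .
\end{aligned}
\end{equation}
The last term is positive for $\gamma>0$: it is the budget from which $\eta$ and $\delta$ are paid. This already proves the local statement.

\begin{proof}[Proof of Theorem~\ref{thm:second}(a)]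
Choose $\eta_1>0$, and then $\delta_1>0$, so small that
\[
(4n+4)\delta_1<\frac{2(n+2)(n-1)}{n+5}\eta_1,\qquad(4n+4)\delta_1+\frac{4(n+2)}{n+5}\eta_1<\frac{48(n+4)}{(n+3)(n+5)(n+7)} .
\]
For $t>0$ take $(\gamma,\eta,\delta)=(t,t\eta_1,t\delta_1)$. Then $\varphi=t\varphi_1$ for a fixed polynomial $\varphi_1$, and $V_1$ is $t$ times a fixed polynomial. By \eqref{eq:gains}, $\mathbb{E}_lV_1\ge ct$ for $l=1,2$, with $c=c(n)>0$. On the other hand $c_{l,j}^2=O(t^2)$, $\sup R=O(t^2)$ and $\sup|V_1|=O(t)$. So the hypotheses of Proposition~\ref{prop:criterion} hold with $M=1$ for small $t$, and Lemma~\ref{lem:reduction} gives $\lambda_2(\hat w)>\Lambda(1+nt\delta_1)^{2/n}>2n+2$. As $t\to0$, $\hat w=\big(\int e^{nt\varphi_1}\big)^{-2/n}e^{2t\varphi_1}\to1$ in $C^\infty$. Finally $\lambda_2(1)=2n+2$ because $\dim\mathcal{H}_2>1$.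
\end{proof}

\noindent\textbf{Couplings.} To compute $c_{l,1}$ and $c_{l,2}$ we expand $s$ and $s^2$ in orthogonal polynomials.

\begin{lemma}\label{lem:jacobi}
Let $\pi_1,\pi_2$ be the monic orthogonal polynomials of degrees $1,2$ for $\mathrm{Beta}(a,b)$, and $\sigma=a+b$. Then $s^2=\pi_2+\frac{2(a+1)}{\sigma+2}\pi_1+\mathrm{const}$, and
\[
\mathbb{E}\pi_1^2=\frac{ab}{\sigma^2(\sigma+1)},\qquad\mathbb{E}\pi_2^2=\frac{2a(a+1)b(b+1)}{\sigma(\sigma+1)^2(\sigma+2)^2(\sigma+3)} .
\]
\end{lemma}

\begin{proof}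
Let $\varrho=s^{a-1}(1-s)^{b-1}$ and $r_j=\varrho^{-1}\frac{d^j}{ds^j}\big(\varrho\,s^j(1-s)^j\big)$. By the Leibniz rule $r_j$ is a polynomial of degree at most $j$, and differentiating the top exponent $\sigma+2j-2$ a total of $j$ times shows that its leading coefficient is $(-1)^j(\sigma+j-1)_j$. Integrating by parts $j$ times, with boundary terms that vanish because $a,b>0$, gives $\mathbb{E}[h\,r_j]=(-1)^j\mathbb{E}[h^{(j)}s^j(1-s)^j]$ for polynomials $h$. So $r_j$ is orthogonal to lower degrees, $\pi_j=(-1)^jr_j/(\sigma+j-1)_j$, and by \eqref{eq:betamom}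
\[
\mathbb{E}\pi_j^2=\mathbb{E}[s^j\pi_j]=\frac{j!\,(a)_j(b)_j}{(\sigma)_{2j}\,(\sigma+j-1)_j},
\]
which for $j=1,2$ is the claim. The coefficient of $\pi_1$ in $s^2$ is $\mathbb{E}[s^2\pi_1]/\mathbb{E}\pi_1^2$, and $\mathbb{E}[s^2\pi_1]=\frac1\sigma\mathbb{E}[2s\cdot s(1-s)]=\frac{2a(a+1)b}{\sigma^2(\sigma+1)(\sigma+2)}$.
\end{proof}

For $l=1,2$ we have $\sigma=\frac{n+5}2$ and $a=\frac32,\frac12$, so $\frac{2(a+1)}{\sigma+2}=\frac{10}{n+9},\frac6{n+9}$. Hence $V_1=\mathrm{const}+\alpha_l\pi_1-A_2\pi_2$ with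
\[
\alpha_1=A_1-\frac{10A_2}{n+9},\qquad\alpha_2=A_1-\frac{6A_2}{n+9},
\]
and $c_{l,1}^2=\alpha_l^2\,\mathbb{E}_l\pi_1^2$, $c_{l,2}^2=A_2^2\,\mathbb{E}_l\pi_2^2$. With $b=\frac{n+2}2,\frac{n+4}2$, Lemma~\ref{lem:jacobi} gives
\begin{equation}\label{eq:c}
\begin{aligned}
c_{1,1}^2&=\frac{6(n+2)\alpha_1^2}{(n+5)^2(n+7)},&c_{1,2}^2&=\frac{120(n+2)(n+4)A_2^2}{(n+5)(n+7)^2(n+9)^2(n+11)},\\
c_{2,1}^2&=\frac{2(n+4)\alpha_2^2}{(n+5)^2(n+7)},&c_{2,2}^2&=\frac{24(n+4)(n+6)A_2^2}{(n+5)(n+7)^2(n+9)^2(n+11)} .
\end{aligned}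
\end{equation}

\section{A deformation of definite size for $n\ge27$}\label{sec:param}

For orientation, consider large $n$. The potential $V_1$ has size about $A_2\approx2\gamma n^2$ near $s=1$, and this must stay below the gap $2n+10$, so $\gamma$ is at most of order $1/n$. We take $A_2=n+5$, half the gap, which means $\gamma\approx\frac1{2n}$ and $M\approx n$. In the sectors $l=2$ the budget in \eqref{eq:gains} is then about $24/n^3$, and the main loss $c_{2,2}^2/(3n)$ is about $8/n^3$. In the sectors $l=1$ the losses are also of order $n^{-3}$, with larger constants, but $\eta$ is efficient: it earns about $2n\eta$ for $l=1$ and costs about $4\eta$ for $l=2$. So $\eta$ and $n\delta$ should both be measured in units of $n^{-3}$. Put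
\[
G=(n+3)(n+7),\qquad K=(n-1)G,
\]
\begin{equation}\label{eq:param}
\gamma=\frac{n+5}{2(n+4)(n-1)},\qquad\eta=\frac{(n+5)\,\xi}{4(n+2)K},\qquad\delta=\frac{\kappa}{4(n+1)K},
\end{equation}
with $\xi=5.6$, and $\kappa=12$ for $n=27$, $\kappa=9.5$ for $n\ge28$. Then $A_2=n+5$, $(4n+4)\delta=\kappa/K$, and \eqref{eq:gains} becomes
\begin{equation}\label{eq:gains2}
K\,\mathbb{E}_1V_1=\frac{n-1}2\,\xi-\kappa,\qquad K\,\mathbb{E}_2V_1=24-\xi-\kappa .
\end{equation}

\begin{proposition}\label{prop:param}
Let $n\ge27$ and let $\varphi$ be given by \eqref{eq:phi}, $\beta=\beta_0+\eta$ and \eqref{eq:param}. Then the hypotheses of Proposition~\ref{prop:criterion} hold with $M=n$.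
\end{proposition}

\begin{proof}
Throughout, $n\ge27$ and $G\ge1020$; monotonicity in $n$ is checked with $n$ as a real variable.

\medskip
\noindent\emph{Step 1: the size of $\varphi$ and $R$.} We have $n\gamma=\frac12\big(1+\frac{2n+4}{n^2+3n-4}\big)>\frac12$. The fraction decreases, since $2(n^2+3n-4)<(2n+4)(2n+3)$, and equals $58/806$ at $n=27$. So $n\gamma<0.5360$, which gives
\[
\gamma\le0.0199,\qquad\gamma^2\le0.2874/n^2 .
\]
Let $\theta=\beta/\gamma$. We have $\beta_0/\gamma=(6n+6)/G$ and $\eta/\gamma=\frac{2.8(n+4)}{(n+2)G}\le\frac3G$, the inequality being equivalent to $n\ge26$. Hence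
\begin{equation}\label{eq:theta}
\frac{6n+6}G\le\theta\le\frac{6n+9}G<\frac6{n+7}.
\end{equation}
Write $\varphi=\gamma(\mu+s^2-\theta s)$ with $\mu=\frac\delta\gamma+\frac{\theta G-3(n+7)}{(n+1)G}$. By \eqref{eq:theta}, $3n-15\le\theta G-3(n+7)\le3n-12$, so the second term lies in $[0,3/G]$. Also $\frac\delta\gamma\le\frac3{(n+1)\gamma K}<\frac6K\le\frac{0.24}G$. Thus
\[
0\le\mu\le\frac{3.24}G\le\theta<1 .
\]
The function $\mu+s^2-\theta s$ is convex, with values $\mu$ and $1+\mu-\theta$ at $s=0,1$, both at most $1$, and it is at least $-\theta^2/4\ge-1$. So $|\varphi|\le\gamma$. Taylor's formula gives $e^y-1-y\le\frac{y^2}2e^{|y|}$, and $e^{2\gamma}\le1.041$, so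
\begin{equation}\label{eq:R}
R\le4(n+1)e^{2\gamma}\varphi^2\le4.2(n+1)\varphi^2,\qquad2R\le8.4\cdot0.2874\,\frac{n+1}{n^2}\le0.1 .
\end{equation}

\medskip
\noindent\emph{Step 2: $V_1-2R\ge-n$.} As $A_2>0$, $V_1$ is concave in $s$, and by \eqref{eq:R} it suffices to show $V_1\ge0.1-n$ at $s=0$ and $s=1$. By \eqref{eq:theta}, $(n+2)\beta<6\gamma$, so $V_1(0)=A_0\ge-6\gamma-\kappa/K\ge-0.2$. Next,
\[
V_1(1)=A_0+A_1-A_2=n(n+2)\beta+6(n-2)\gamma+\Big(\frac{12\gamma}{n+3}-\frac\kappa K\Big)-(n+5).
\]
The bracket is nonnegative: $\frac{12\gamma}{n+3}\ge\frac6{(n+3)(n-1)}=\frac{6(n+7)}K\ge\frac\kappa K$. From $n(n+1)(n+2)=(n-7)G+51n+147$ we get $n(n+2)\beta\ge n(n+2)\beta_0\ge6(n-7)\gamma$. Therefore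
\[
V_1(1)\ge6(2n-9)\gamma-(n+5)=\frac{3(2n^2+n-45)}{n^2+3n-4}-(n+5)\ge5.1-(n+5),
\]
because $3(2n^2+n-45)-5.1(n^2+3n-4)=0.9n^2-12.3n-114.6$ is increasing and equals $209.4$ at $n=27$. With $M=n$ the denominators in \eqref{eq:crit} are $n+10$ and $3n+28$.

\medskip
\noindent\emph{Step 3: averages of $R$.} The pointwise bound \eqref{eq:R} is far too weak for \eqref{eq:crit}, where the gain for $l=2$ is of order $n^{-3}$. But the laws $\mathbb{E}_l$ concentrate where $s$ is of order $1/n$, and there $\varphi$ is of order $\gamma/n^2$. Put $y=(n+9)\theta$. By \eqref{eq:theta} and $(n+1)(n+9)=G-12$,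
\[
5.929\le6\Big(1-\frac{12}G\Big)\le y\le\frac{6(n+9)}{n+7}\le6.354 .
\]
We expand $(s^2-\theta s)^2=s^4-2\theta s^3+\theta^2s^2$, use \eqref{eq:mom}, and replace $n+11$ by $n+9$ in the denominator of the fourth moment:
\[
\mathbb{E}_1(s^2-\theta s)^2\le\frac{945-210y+15y^2}{(n+5)(n+7)(n+9)^2},\qquad\mathbb{E}_2(s^2-\theta s)^2\le\frac{105-30y+3y^2}{(n+5)(n+7)(n+9)^2}.
\]
The first numerator decreases for $y\le7$ and is less than $228$ at $y=5.929$; the second increases for $y\ge5$ and is less than $36$ at $y=6.354$. The denominator is at least $G^2$, because $(n+5)(n+9)(n+9)\ge(n+3)(n+3)(n+7)$ factor by factor. With $\varphi^2\le\gamma^2\big(2\mu^2+2(s^2-\theta s)^2\big)$ and $2\mu^2\le21/G^2$,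
\[
\mathbb{E}_1\varphi^2\le477\gamma^2/G^2,\qquad\mathbb{E}_2\varphi^2\le93\gamma^2/G^2 .
\]
We shall multiply \eqref{eq:crit} by $2G=2K/(n-1)$ for $l=1$ and by $K$ for $l=2$. By \eqref{eq:R},
\begin{equation}\label{eq:ER}
\begin{aligned}
2G\cdot2\mathbb{E}_1R&\le16.8\cdot477\,\frac{(n+1)\gamma^2}G\le\frac{2304}{n^2(n+7)}\le0.094,\\
K\cdot2\mathbb{E}_2R&\le8.4\cdot93\,\frac{(n^2-1)\gamma^2}G\le782\gamma^2\le0.31 .
\end{aligned}
\end{equation}

\medskip
\noindent\emph{Step 4: the coefficients $\alpha_l$.} Both $A_1/\gamma$ and $A_2/((n+9)\gamma)$ grow linearly in $n$, and we need the exact cancellation between them. Division gives $(n+1)^2(n+2)=(n-6)G+44n+128$ and $(n+4)(n-1)=(n-6)(n+9)+50$, and $6(44n+128)=264(n+3)-24$. Hence, by \eqref{eq:A},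
\[
\frac{A_1}\gamma=12n-48+\frac{264}{n+7}-\frac{24}G+\tau,\qquad\frac{A_2}{(n+9)\gamma}=2(n-6)+\frac{100}{n+9},
\]
where $\tau=(n+1)(n+2)\eta/\gamma=2.8(n+1)(n+4)/G\in[0,2.8]$. Therefore
\begin{align*}
\alpha_1/\gamma&=\tau-N_1,\qquad N_1=8n-72+\frac{1000}{n+9}-\frac{264}{n+7}+\frac{24}G,\\
\alpha_2/\gamma&=24+\frac{264}{n+7}-\frac{600}{n+9}-\frac{24}G+\tau .
\end{align*}
We have $N_1>8n-72-\frac{264}{34}>0$, and $N_1\le8n-72+\frac{736}{n+9}+\frac{24}G\le8n-72+\frac{736}{36}+0.03\le8(n-6)$. As $N_1$ and $\tau$ both lie in $[0,8(n-6)]$, we get $|\alpha_1|\le8(n-6)\gamma$. Also $\frac{264}{n+7}<\frac{600}{n+9}\le\frac{600}{36}$, so $0<\alpha_2\le26.8\gamma$.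

\medskip
\noindent\emph{Step 5: condition \eqref{eq:crit} for $l=1$.} After multiplication by $2G$, \eqref{eq:gains2} and \eqref{eq:ER} show that it suffices to prove
\[
\xi\ge\frac{2\kappa}{n-1}+0.094+T_{1,1}+T_{1,2},\qquad T_{1,1}=\frac{2G\,c_{1,1}^2}{n+10},\quad T_{1,2}=\frac{2G\,c_{1,2}^2}{3n+28}.
\]
By \eqref{eq:c}, Step 4 and the value of $\gamma$,
\[
T_{1,1}\le\frac{192(n-6)^2(n+2)(n+3)}{(n-1)^2(n+4)^2(n+10)}\le\frac{192(n-6)^2}{(n-1)^2(n+10)}\le\frac{192\cdot441}{676\cdot37}<3.386 .
\]
Here the middle expression decreases: its logarithmic derivative $\frac{10}{(n-6)(n-1)}-\frac1{n+10}$ is negative when $n^2-17n-94>0$, which holds for $n\ge22$. Next, with $A_2=n+5$ and $m=n+9\ge36$,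
\[
T_{1,2}=\frac{240(n+2)(n+3)(n+4)(n+5)}{(n+7)(n+9)^2(n+11)(3n+28)}\le\frac{80\,(m-5.5)^4}{m^3(m^2-4)},
\]
by the arithmetic--geometric mean inequality in the numerator, $3n+28>3m$ and $(n+7)(n+11)=m^2-4$. The logarithmic derivative of the right side is less than $\frac4{m-5.5}-\frac5m$, which is negative for $m>27.5$, and at $m=36$ the value is $\frac{80\cdot30.5^4}{46656\cdot1292}<1.149$. Thus $0.094+T_{1,1}+T_{1,2}<4.629$. For $n=27$ we have $\frac{2\kappa}{n-1}=\frac{24}{26}<0.924$, and for $n\ge28$ we have $\frac{2\kappa}{n-1}\le\frac{19}{27}<0.704$. In both cases the total is below $5.56<\xi$.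

\medskip
\noindent\emph{Step 6: condition \eqref{eq:crit} for $l=2$.} After multiplication by $K$ it suffices to prove
\[
24-\xi-\kappa\ge0.31+T_{2,1}+T_{2,2},\qquad T_{2,1}=\frac{K\,c_{2,1}^2}{n+10},\quad T_{2,2}=\frac{K\,c_{2,2}^2}{3n+28}.
\]
By \eqref{eq:c} and Step 4,
\[
T_{2,1}\le\frac{26.8^2}2\cdot\frac{n+3}{(n-1)(n+4)(n+10)}\le\frac{359.2}{26\cdot37}\le0.374,
\]
\[
T_{2,2}=\frac{24(n-1)(n+3)(n+4)(n+5)(n+6)}{(n+7)(n+9)^2(n+11)(3n+28)}<8,
\]
the last bound because $3n+28>3(n+9)$ and each of the five factors above is smaller than each factor below. For $n\ge28$ we conclude with $24-5.6-9.5=8.9>0.31+0.374+8$. For $n=27$, where $\kappa$ is larger, we use the exact value $T_{2,2}=\frac{612\,817\,920}{182\,513\,088}<3.36$, and $24-5.6-12=6.4>0.31+0.374+3.36$.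
\end{proof}

\section{Polynomial gain against the exponential window}\label{sec:compare}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\varphi$ be as in Proposition~\ref{prop:param}, and let $\hat w$ be the normalized multiple of $e^{2\varphi}$; it is smooth, positive and depends only on $s$. By Propositions~\ref{prop:param} and~\ref{prop:criterion} and Lemma~\ref{lem:reduction},
\begin{equation}\label{eq:final}
\lambda_2(\hat w)>\Lambda(1+n\delta)^{2/n},\qquad\lambda_2(\hat w)\ge2n+2+\frac\kappa K .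
\end{equation}
For $n\ge28$ the second inequality is the second claim of the theorem. The conjectured bound is $\Lambda(1+B_n)^{2/n}$, so the first claim follows once $n\delta\ge B_n$, which by \eqref{eq:param} means
\[
\kappa\ge F(n),\qquad F(n)=4\Big(1+\frac1n\Big)B_nK .
\]

For $n=27$: $K=26\cdot30\cdot34=26520$, $(27/56)^{13}<7.61\cdot10^{-5}$ and $\sqrt{27/56}<0.6944$, so $B_{27}<1.057\cdot10^{-4}$ and $F(27)<11.64<12$.

For $n=28$: $K=27\cdot31\cdot35=29295$ and $(14/29)^{14}<3.74\cdot10^{-5}$, so $B_{28}<7.48\cdot10^{-5}$ and $F(28)<9.08<9.5$.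

For $n\ge28$ the sequence $F(n)$ decreases. Indeed $(1+\frac1n)^n$ increases, so $B_{n+1}/B_n\le2^{-1/2}$; the factor $1+\frac1n$ decreases; and passing from $n$ to $n+1$ multiplies $K$ by $\frac n{n-1}\cdot\frac{n+4}{n+3}\cdot\frac{n+8}{n+7}\le\frac{28}{27}\cdot\frac{32}{31}\cdot\frac{36}{35}<1.11<2^{1/2}$. Hence $F(n)<9.5$ for all $n\ge28$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(b)]
For $n\ge28$ the number $\delta$ in \eqref{eq:param} is $\frac{19}{8(n^2-1)(n+3)(n+7)}$. For the same $\hat w$, \eqref{eq:final} gives $\lambda_k(\hat w)\ge\lambda_2(\hat w)>\Lambda(1+n\delta)^{2/n}\ge\Lambda(1+(k-1)B_n)^{2/n}$, and the last quantity is $\big((2n+2)^{n/2}+2(k-1)n^{n/2}\big)^{2/n}$.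
\end{proof}

\begin{remark}
The restriction on the dimension comes from the competition between $\kappa$ and $F(n)$. For the value of $\gamma$ in \eqref{eq:param}, condition \eqref{eq:crit} requires both quantities in \eqref{eq:gains2} to be nonnegative, which for $\kappa>0$ forces $\xi>0$ and $\kappa<24$. In low dimension $F$ is much larger; for instance $F(8)=\frac92\cdot2\,(\frac49)^4\cdot1155>400$. The conjecture, as a statement for all $n\ge3$, is false, and it fails in every dimension $n\ge27$. Whether the inequality holds in some individual dimensions $3\le n\le26$ is not decided by this argument.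
\end{remark}

\begin{thebibliography}{1}

\bibitem{Kim}
Hanna N. Kim, \emph{Second Laplacian eigenvalue on real projective space}, arXiv:2401.13862 (2024).

\end{thebibliography}
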